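# The smallest suffixient set under a single edit

## 1. Right-extensions, suffixient sets and the number $\chi$

Words are finite strings over an alphabet $\Sigma$, with positions numbered from $1$. We write $v[i]$ for a letter of $v$, $v[i..j]$ for the factor (substring) from position $i$ to position $j$, and $\varepsilon$ for the empty word. $F(v)$ is the set of all factors of $v$, including $\varepsilon$. Two words are called *comparable* if one is a suffix of the other (equality allowed). Two suffixes of one word are always comparable.

**Definition (right-maximal word, right-extension).** A factor $x$ of $v$, possibly empty, is *right-maximal* in $v$ if there are two letters $a\ne b$ with $xa,xb\in F(v)$. If $x$ is right-maximal and $xa\in F(v)$ with $a$ a letter, then $xa$ is a *right-extension* of $x$. The set of all right-extensions of $v$ is denoted $E(v)$.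

*Example.* Let $v=ababb$. The empty word is followed by $a$ and by $b$. The word $b$ is followed by $a$ (from position 2) and by $b$ (from position 4), and $ab$ is followed by $a$ and by $b$. The words $a$, $ba$, $bab$, $abab$ are followed only by $b$, and $aba$ only by $b$. So the right-maximal words are $\varepsilon,b,ab$, and $E(v)=\{a,b,ba,bb,aba,abb\}$.

**Definition (suffixient set, $\chi$).** A set $S$ of positions of $v$ is *suffixient* for $v$ if for every $xa\in E(v)$ there is $j\in S$ such that $xa$ is a suffix of $v[1..j]$. The size of a smallest suffixient set is $\chi(v)$.

*Example.* For $v=ababb$ the set $S=\{3,5\}$ works: $v[1..3]=aba$ has the suffixes $a,ba,aba$, and $v[1..5]=ababb$ has the suffixes $b,bb,abb$. One position is not enough, because $a$ and $b$ are both right-extensions and end in different letters. So $\chi(ababb)=2$.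

**Definition (supermaximal).** A right-extension of $v$ is *supermaximal* if it is not a proper suffix of another right-extension of $v$. Their number is $\mathtt{sre}(v)$. In the example they are $aba$ and $abb$.

**Fact.** $\chi(v)=\mathtt{sre}(v)$. Two distinct supermaximal right-extensions are not comparable, so they cannot both be suffixes of the same $v[1..j]$, and a suffixient set needs a different position for each. Conversely, take for each supermaximal right-extension the end of one of its occurrences. Every right-extension is a suffix of a supermaximal one, so this set of positions is suffixient.

From now on we compute $\chi(v)$ by counting supermaximal right-extensions. If $v$ has at most one distinct letter, then $E(v)=\emptyset$ and $\chi(v)=0$. If $v$ has two distinct letters, then $\varepsilon$ is right-maximal with at least two right-extensions of length $1$. These end in different letters, so $\chi(v)\ge 2$.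

**Definition (antichain).** A set of words is an *antichain* if none of them is a proper suffix of another. For instance $\{aba,abb\}$ is an antichain and $\{ba,aba\}$ is not.

If every word of a set is a suffix of one of $r$ fixed words, then an antichain in that set has at most $r$ elements, because two suffixes of one word are comparable. We use this constantly. The next observation makes $\chi$ easy to bound from below.

**Antichain principle.**
$$\text{Every antichain } A\subseteq E(w)\text{ satisfies } |A|\le\chi(w).\qquad(1)$$
Indeed each element of $A$ is a suffix of a supermaximal element of $E(w)$, and two distinct elements of $A$ cannot be suffixes of the same word. Two consequences: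

- If $F(v)\subseteq F(w)$, then $E(v)\subseteq E(w)$, so the supermaximal right-extensions of $v$ form an antichain in $E(w)$ and $\chi(v)\le\chi(w)$.
- For each $n$, the right-extensions of $w$ of length $n+1$ form an antichain, so there are at most $\chi(w)$ of them.

**Definition (operations, sensitivity).** We consider four operations on a word: inserting one letter anywhere ($\mathtt{ins}$), deleting one letter ($\mathtt{del}$), substituting one letter by another ($\mathtt{sub}$), and rotation $\mathcal R$, which turns $xy$ into $yx$. The *multiplicative sensitivity* of $\chi$ to an operation is the supremum of $\chi(w')/\chi(w)$ over all words $w$ with at least two distinct letters and all $w'$ obtained from $w$ by one application of the operation.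

*Example.* From $ababb$, prepending $a$ gives $aababb$ (an insertion); moving the last letter to the front gives $babab$ (a rotation).

## 2. Periods, minimal forbidden words, special factors

**Definition (period).** An integer $d\ge1$ is a *period* of $v$ if $v[t]=v[t+d]$ whenever both sides are defined. The length $|v|$ of a nonempty word is always a period. For example $aabaa$ has periods $3,4,5$ and minimal period $3$.

**Fine–Wilf theorem.** If $v$ has periods $s,t$ and $|v|\ge s+t-\gcd(s,t)$, then $v$ has period $\gcd(s,t)$.

In particular, if $\pi$ is the minimal period of $v$ and $d$ is a period with $\pi+d\le|v|$, then $\gcd(\pi,d)$ is a period, hence equals $\pi$, hence $\pi\mid d$. Two elementary remarks go with it.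

**(P1)** *If $W$ has period $d$ and a factor $O$ of $W$ with $|O|\ge d$ has period $g$, where $g\mid d$, then $W$ has period $g$.* Let $t,t+g$ be positions of $W$. Each is congruent modulo $d$ to a position inside the stretch $O$, say $s$ and $s'$. Then $W[t]=W[s]$ and $W[t+g]=W[s']$ because $W$ has period $d$. Since $g\mid d$, we have $s\equiv s'\pmod g$, so $W[s]=W[s']$ by the period of $O$.

**(P2)** *If a word $M$ of length $q$ ends at positions $e$ and $e+d$ of some word, with $1\le d\le q$, then the stretch of length $q+d$ from the start of the first occurrence to the end of the second has period $d$.* Its letters at $t$ and $t+d$, for $1\le t\le q$, are both $M[t]$. In particular $d$ is a period of $M$.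

Now fix a word $w$ and put $L=F(w)$.

**Definition (minimal forbidden word).** A *minimal forbidden word* (MFW) of $w$ is a word $M\notin L$ all of whose proper factors are in $L$.

*Example.* Let $w=aababaab$. Its factors of length 2 to 5 are $aa,ab,ba$; then $aab,aba,bab,baa$; then $aaba,abab,baba,abaa,baab$; then $aabab,ababa,babaa,abaab$. So $aaa$ is an MFW ($aa\in L$), $bb$ is an MFW, and $aabaa$ is an MFW (it is not in the list, while $aaba$ and $abaa$ are).

Three facts:

- No MFW is a proper factor of another MFW.
- Every word not in $L$ contains an MFW: take a shortest factor not in $L$.
- If $vb\notin L$ with $v\in L$ and $b$ a letter, then the shortest suffix $ub$ of $vb$ that is not in $L$ is an MFW. A proper factor of $ub$ is either a factor of $u$, which lies in $L$ because $v$ does, or a factor of a proper suffix of $ub$, which lies in $L$ because $ub$ is shortest.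

**Definition (special factor).** Let $\hat w=\$w\#$, where $\$$ and $\#$ are new distinct letters. A factor of $\hat w$ is *right special* if it is followed by at least two distinct letters in $\hat w$, and *left special* if it is preceded by at least two distinct letters in $\hat w$.

*Example.* In $\$ababb\#$ the word $b$ is right special (followed by $a,b,\#$), and $a$ is left special (preceded by $\$$ and $b$) but not right special. Suffixes of right special words are right special, and prefixes of left special words are left special.

## 3. Does one edit change $\chi$ by at most a constant factor?

A suffixient set stores one position per essential branching of the text. Change one letter, or rotate the word. *Can the number of positions needed be multiplied by more than a fixed constant?* More precisely: is there an absolute constant such that $\chi(w')\le \text{const}\cdot\chi(w)$ whenever $w$ has at least two distinct letters and $w'$ arises from $w$ by one insertion, deletion, substitution or rotation?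

The question comes from Fujimaru, Navarro, Romana and Urbina, *Smallest Suffixient Sets: Effectiveness, Resilience, and Calculation*, arXiv:2506.05638 (2025), where a positive answer is conjectured. That source contains three facts that set the scale:

- (i) Appending or prepending one character increases $\chi$ by at most $2$.
- (ii) There is a family of strings for which the additive change of $\chi$ under each of these operations is $\Omega(\sqrt n)$.
- (iii) The multiplicative sensitivity to each of these operations is at least $3/2-o(1)$.

The conjecture is true.

**Theorem 1.** Let $w$ contain at least two distinct letters, let $U,V\in F(w)$ (possibly empty) and let $c$ be any letter. Then $\chi(UcV)\le289\,\chi(w)$. If $c$ does not occur in $w$, then even $\chi(UcV)\le\chi(w)+2$.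

**Corollary.** If $w$ contains at least two distinct letters and $w'$ arises from $w$ by one insertion, deletion, substitution or rotation, then $\chi(w')\le289\,\chi(w)$.

*Proof of the Corollary from Theorem 1.* Each operation produces a word of the form $UcV$, or a factor of $w$, or $w$ itself.

- Insertion: $w=xy$, $w'=xcy$. Take $U=x$, $V=y$.
- Substitution: $w=xdy$, $w'=xcy$. Take $U=x$, $V=y$.
- Deletion: $w=xdy$, $w'=xy$. If $x=x'c$, take $U=x'$, $V=y$. If $x=\varepsilon$, then $w'=y\in F(w)$ and $\chi(w')\le\chi(w)$ by (1).
- Rotation: $w=xy$, $w'=yx$. If $y=\varepsilon$, nothing changes. Otherwise $y=y'c$; take $U=y'$, $V=x$. $\square$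

The constant $289$ is not optimized. Sections 10 and 11 prove a version for many edits and a lower bound of $2$ for each operation.

## 4. Three small junctions, and concatenation letter by letter

**An old letter.** Let $w=ababb$, so $\chi(w)=2$, and prepend $a$: $w'=aababb$. Now $a$ is followed by $a$ and by $b$. The right-maximal words are $\varepsilon,a,b,ab$, since $aab$ is followed only by $a$ and $bab$ only by $b$. The right-extensions are $a,b,aa,ab,ba,bb,aba,abb$, and the supermaximal ones are $aa,ab,aba,abb$. So $\chi$ goes from $2$ to $4$. The two new ones have different origins: $aa$ did not occur in $w$ at all, while $ab$ did occur, but $a$ was not right-maximal.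

**A fresh letter.** Let $w=aabab$. The right-maximal words are $\varepsilon,a$ and the supermaximal right-extensions are $aa,ab$, so $\chi(w)=2$. In $aababc$ the right-maximal words are $\varepsilon,a,b,ab$, the supermaximal right-extensions are $aa,ab,aba,abc$, and $\chi=4$. So the bound $\chi(w)+2$ for a fresh letter in Theorem 1 is sharp.

**All old ones lost.** Let $w=aababaab$. The right-maximal words are $\varepsilon,a,ba,aba$, and the supermaximal right-extensions are $abaa,abab$, so $\chi(w)=2$. Take $U=aaba$, $c=a$, $V=abaab$, all of which occur in $w$. Then
$$w'=UcV=aaba\,a\,abaab=aabaaabaab .$$
The right-maximal words of $w'$ are the suffixes of $aabaa$, which is followed by $a$ at position $6$ and by $b$ at position $10$. The supermaximal right-extensions are $aabaaa$ and $aabaab$, so $\chi(w')=2$, but neither of them occurs in $w$. We return to this word several times.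

**Where the obvious approach stops.** Since $U\in F(w)$, we have $\chi(U)\le\chi(w)$. Now append $c$ and then the letters of $V$ one at a time. By fact (i) each step costs at most $2$, so $\chi(UcV)\le\chi(w)+2(|V|+1)$. The step that fails is the summation: every letter of $V$ is charged $2$, and nothing uses that $V$ as a whole occurs in $w$, so the bound grows with $|V|$. Fact (ii) says that the loss cannot be replaced by an additive constant. The new branchings have to be charged to branchings that $w$ already has.

One might also put a fresh separator between $U$ and $V$, at cost $2$, and then rename it to $c$. The renaming is itself the whole difficulty. With a fresh letter, the only minimal forbidden word at the junction will turn out to be the letter itself. With an old letter, longer forbidden words appear there, of several different lengths, and we have to control how many.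

## 5. Forbidden words at the junction

Fix $w$ with at least two distinct letters, and $U,V,c$. Put $L=F(w)$, $w'=UcV$, $p=|U|+1$, $\chi=\chi(w)$; recall $\chi\ge2$. An occurrence in $w'$ that avoids position $p$ lies in $U$ or in $V$, hence is an occurrence of a word of $L$. Therefore
$$\text{every occurrence in } w'\text{ of a word not in }L\text{ contains position }p.\qquad(2)$$

Let $D$ be the number of distinct MFWs of $w$ that occur in $w'$. These words are our accounting units. We shall prove
$$\textbf{(A)}\quad \chi(w')\le\chi+12D,\qquad\qquad\textbf{(B)}\quad D\le24\chi\ \text{ if } c\in L .$$
Together they give $\chi(w')\le\chi+288\chi=289\chi$ for $c\in L$. The case $c\notin L$ will drop out of the proof of (A).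

*Example.* For $w=aababaab$, $w'=aabaaabaab$, $p=5$, let us find the MFWs in $w'$. The word $aaa$ is an MFW and occurs at $[4,6]$. Any other MFW occurrence contains position $5$ and does not contain $[4,6]$, so it ends at $5$ or starts at $5$. Ending at $5$ we read $aa,baa,abaa\in L$ and then $aabaa\notin L$. Starting at $5$ we read $aa,aab,aaba\in L$ and then $aabaa\notin L$. So the MFWs are $aaa$ at $[4,6]$ and $aabaa$ at $[1,5]$ and $[5,9]$, and $D=2$.

A single MFW can occur several times at the junction, and this is the first thing to understand. We state the next two lemmas for an arbitrary word $v$ and position $p$, because Section 10 needs them in that form.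

## 6. Overlapping occurrences of one forbidden word

**Lemma 1.** Let $M$ be a word of length $q\ge1$ with minimal period $\pi$, and let $e_1<\dots<e_h$ be the end positions of all occurrences of $M$ in a word $v$ that contain a given position $p$. Put $d_i=e_i-e_{i-1}$ for $2\le i\le h$. Call $i$ *good* if $d_i=\pi$ and *bad* otherwise. Then at most one $i\in\{2,\dots,h\}$ is bad.

*Proof.* All these occurrences contain $p$, so all $e_i$ lie in $[p,p+q-1]$ and $e_h-e_1\le q-1$. Hence $d_i\le q-1$, and $d_i$ is a period of $M$ by (P2), so $d_i\ge\pi$. Let $i$ be bad, so $d_i\ge\pi+1$.

Suppose $d_i+\pi\le q$. By Fine–Wilf and minimality, $\pi\mid d_i$. By (P2) the word $W=v[e_{i-1}-q+1..e_i]$ has period $d_i$. Its prefix $M$ has length $q\ge d_i$ and period $\pi\mid d_i$, so $W$ has period $\pi$ by (P1). Shifting the first occurrence of $M$ by $\pi<d_i$ stays inside $W$, so $M$ also ends at $e_{i-1}+\pi$, strictly between $e_{i-1}$ and $e_i$. That occurrence ends in $[p,p+q-1]$ too, so it contains $p$. This contradicts that $e_{i-1},e_i$ are consecutive.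

So $d_i\ge q-\pi+1$. Adding $d_i\ge\pi+1$ gives $2d_i\ge q+2$. Two bad indices would give $e_h-e_1\ge q+2$, which is impossible. $\square$

*Example.* In $aabaaabaab$ with $p=5$, the word $M=aabaa$ has $q=5$, $\pi=3$, ends $5,9$, and $d_2=4$ is bad; indeed $2\cdot4\ge 5+2$.

So the occurrences of $M$ around $p$ form at most two arithmetic progressions of step $\pi$. The next lemma draws the consequence for words that become forbidden exactly at their last letter.

**Lemma 2.** Let $M$ be an MFW of $w$, and $v$ a word with a position $p$. Consider the words $ub\in F(v)$ ($b$ a letter) with $u\in L$ and $ub\notin L$ whose shortest suffix not in $L$ is $M$, and which have an occurrence in $v$ whose suffix $M$ contains $p$. All of them are suffixes of one of three fixed words. If $M$ has only one occurrence in $v$ containing $p$, then one fixed word suffices.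

*Proof.* Use the notation of Lemma 1. Take such an occurrence of $ub$; it ends at some $e_i$.

- If $i=1$, then $ub$ is a suffix of $v[1..e_1]$.
- If $i$ is the bad index, then $ub$ is a suffix of $v[1..e_i]$.
- If $i$ is good, look at the occurrence of $M$ ending at $e_{i-1}\le e_i-1$. The occurrence of $u$, which ends at $e_i-1$, does not contain it, since $u\in L$ and $M\notin L$. So $u$ starts after position $e_{i-1}-q+1$, and $ub$ is a suffix of $v[e_{i-1}-q+1..e_i]$. By (P2) this is the word of length $q+\pi$ with period $\pi$ and suffix $M$. As $q\ge\pi$, it depends on $M$ only.

These are at most three words. If $h=1$, only the first case occurs. $\square$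

## 7. At most twelve new supermaximal right-extensions per forbidden word

We prove (A). The supermaximal right-extensions of $w'$ that lie in $E(w)$ form an antichain in $E(w)$, so there are at most $\chi$ of them by (1). Let $A$ be the set of all the others, that is, the supermaximal elements of $E(w')$ that are not in $E(w)$. To each $xa\in A$ we assign a type and an MFW occurring in $w'$, and we show that each MFW receives at most $3+3+6=12$ elements. Note that $A$ is an antichain. By (2), all occurrences in $w'$ of any MFW contain $p$.

**Step 1. Words that become forbidden at their last letter (Type II: $xa\notin L$, $x\in L$).** This step counts new words such as $aa$ in the example $ababb\to aababb$. Assign to $xa$ the shortest suffix $M$ of $xa$ not in $L$, which is an MFW. By Lemma 2 with $v=w'$, all elements assigned to the same $M$ are suffixes of one of three words. They form an antichain, so there are at most $3$.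

**Step 2. Old words with a new branching (Type I: $xa\in L$).** This step counts words such as $ab$ in the same example. Since $xa\in L$ but $xa\notin E(w)$, the word $x$ is not right-maximal in $w$, so $a$ is the only letter following $x$ in $w$. As $x$ is right-maximal in $w'$, there is $b\ne a$ with $xb\in F(w')$, and then $xb\notin L$. Fix such a $b$ and assign to $xa$ the shortest suffix $M$ of $xb$ not in $L$. By Lemma 2, $xb$ is a suffix of one of three fixed words.

Suppose $xa$ and $x'a'$ are assigned the same $M$ and the same one of these three words. Then $x$ and $x'$ are comparable; say $x$ is a suffix of $x'$. Since $x'a'\in L$, also $xa'\in L$. But $a$ is the only letter following $x$ in $w$, so $a'=a$, and $xa$ is a suffix of $x'a'$. As $A$ is an antichain, they are equal. So at most $3$ elements of Type I have the MFW $M$.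

**Step 3. Right-extensions of forbidden words (Type III: $x\notin L$).** This step counts words such as $aabaaa$ and $aabaab$ in the third example of Section 4. Since $x\notin L$, it contains MFWs. At most one MFW ends at any given position, since no MFW is a proper suffix of another. Assign to $xa$ the MFW $M$ having the occurrence inside $x$ with the last end. So
$$x=gMz,$$
and no MFW occurrence inside $x$ ends after the indicated $M$. Choose $b\ne a$ with $xb\in F(w')$, and fix an occurrence of $xa$ and one of $xb$ in $w'$. With $e_1<\dots<e_h$ the ends of the occurrences of $M$ in $w'$, let the indicated $M$ end at $e_i$ in the occurrence of $xa$ and at $e_{i'}$ in that of $xb$. After $e_i$ comes $za$, after $e_{i'}$ comes $zb$, and $a\ne b$; hence $i\ne i'$.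

Call an index $k$ *final* if $k=h$ or $k+1$ is bad. By Lemma 1 there are at most two final indices. Let $q=|M|$, let $\pi$ be the minimal period of $M$, and let $K$ be the word of the last $\pi$ letters of $M$. If $k$ is not final, then $e_{k+1}=e_k+\pi$, and so $w'[e_k+1..e_k+\pi]=K$.

Suppose $i$ is not final. If $|z|\ge\pi$, then the occurrence of $x$ would contain the occurrence of $M$ ending at $e_i+\pi\le e_i+|z|$, which starts later than the indicated $M$. That contradicts the choice of the indicated $M$. So $|z|<\pi$, and $za$ is a prefix of $K$. In the same way, if $i'$ is not final, then $|z|<\pi$ and $zb$ is a prefix of $K$. Since $a\neq b$, the indices $i,i'$ are not both non-final. Three cases remain.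

- *$i$ final, $i'$ not final.* Here $zb$ is a prefix of $K$, while $za$ is a prefix of $w'[e_i+1..|w'|]$. So $z$ is the longest common prefix of $K$ and $w'[e_i+1..|w'|]$; it is determined by $i$. And $xa$ is a suffix of $w'[1..e_i+|z|+1]$. There are at most two choices of $i$, so at most $2$ elements of $A$.
- *$i$ not final, $i'$ final.* Now $z$ is the longest common prefix of $K$ and $w'[e_{i'}+1..|w'|]$, determined by $i'$. The word $x$ is a suffix of $w'[1..e_{i'}+|z|]$, and $a=K[|z|+1]$. So $xa$ is a suffix of a word determined by $i'$, and again there are at most $2$ elements.
- *Both final.* Then $\{i,i'\}$ is the set of the two final indices, and $z$ is the longest common prefix of what follows $e_i$ and what follows $e_{i'}$, so it is determined. The word $xa$ is a suffix of $w'[1..e_i+|z|+1]$ with two choices of $i$: at most $2$ elements.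

So at most $6$ elements of Type III have the MFW $M$. Altogether $|A|\le12D$, and (A) is proved. $\square$

*Check on the example.* For $w'=aabaaabaab$ and $x=aabaa$, the assigned MFW is $M=aabaa$ with $g=z=\varepsilon$. The ends are $e_1=5,e_2=9$, and index $2$ is bad, so both indices are final. The third case applies and accounts for $aabaaa$ and $aabaab$.

**Step 4. The fresh letter.** We settle the case $c\notin L$ of Theorem 1. Then $c$ itself is an MFW. Every MFW occurring in $w'$ contains position $p$ by (2), hence contains the letter $c$, hence equals $c$. So $D=1$. Since $U,V\in L$ do not contain $c$, we have $h=1$. Type III requires two different occurrences of $M$, so it is empty. In Lemma 2 one word suffices, so Steps 1 and 2 give at most one element each. Thus $\chi(w')\le\chi+2$. $\square$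

From here to the end of Section 9 the letter at position $p$ belongs to $L$, and it remains to prove (B).

## 8. Special factors of each length

What branching in $w$ does an MFW produce? If $M=yPa$ with letters $y,a$, then $yP$ and $Pa$ occur in $w$ but $yPa$ does not, so $P$ must branch on both sides. To use this, we first bound the number of branching words of one length by $\chi$, on both sides. The left side is not obvious, because $\chi$ is defined through right branching only. The markers $\$,\#$ make the two sides balance exactly.

**Lemma 3.** For every $0\le n\le|w|-1$, the word $\hat w$ has at most $\chi$ right special and at most $\chi$ left special factors of length $n$.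

*Proof.* For $n=0$ there is only one factor, and $\chi\ge2$. Let $1\le n\le|w|-1$. Write $p_v(n)$ for the number of factors of $v$ of length $n$, and $\mathrm{rdeg}(x)$ for the number of distinct letters following $x$ in $\hat w$. Counting the factors of length $n+1$ by their prefixes of length $n$,
$$p_{\hat w}(n+1)-p_{\hat w}(n)=\sum_{|x|=n}(\mathrm{rdeg}(x)-1).$$
Every factor $x$ of $\hat w$ of length $n$ has $\mathrm{rdeg}(x)\ge1$, except the suffix of $\hat w$ of length $n$: it ends in $\#$, which occurs only at the end, so its degree is $0$. Hence
$$S:=\sum_{x\text{ right special},\ |x|=n}(\mathrm{rdeg}(x)-1)=p_{\hat w}(n+1)-p_{\hat w}(n)+1 .$$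
Counting by suffixes instead, the only factor with no letter before it is the prefix of length $n$, which starts with $\$$. So the corresponding sum over left special factors has the same value $S$. Each special factor contributes at least $1$ to its sum, so it suffices to show $S\le\chi$.

For $1\le k\le|w|$ we have $p_{\hat w}(k)=p_w(k)+2$: a factor of length $k$ that is not a factor of $w$ contains $\$$ or $\#$ but not both, so it is the prefix or the suffix of length $k$. Since $n+1\le|w|$, this gives
$$S=p_w(n+1)-p_w(n)+1 .$$
If $w$ has no right-maximal factor of length $n$, then every factor of length $n$ is followed by at most one letter in $w$, so $p_w(n+1)\le p_w(n)$ and $S\le1\le\chi$. Otherwise let $t$ be the number of right-extensions of $w$ of length $n+1$; by (1), $t\le\chi$. With $\mathrm{rdeg}_w$ the number of letters following in $w$,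
$$p_w(n+1)-p_w(n)\le\sum_{x\text{ right-maximal in }w,\ |x|=n}(\mathrm{rdeg}_w(x)-1)\le t-1,$$
because the degrees in the sum add up to $t$ and there is at least one summand. So $S\le t\le\chi$. $\square$

**Lemma 4.** Let $M=yPa$ be an MFW of $w$, with $y,a$ letters. Then $P$ is left special and right special in $\hat w$, and $|P|\le|w|-1$.

*Proof.* Since $yP\in L$, we have $|P|\le|w|-1$, and $P$ is preceded by $y$ somewhere in $w$. Also $Pa\in L$, and an occurrence of $Pa$ in $w$ is preceded in $\hat w$ by some letter (possibly $\$$) different from $y$, because $yPa\notin L$. So $P$ is left special. Symmetrically, $Pa$ occurs, and an occurrence of $yP$ in $w$ is followed in $\hat w$ by a letter (possibly $\#$) different from $a$. So $P$ is right special. $\square$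

*Example.* For $w=aababaab$ and $M=aabaa$ we get $P=aba$. In $\$aababaab\#$ it is preceded by $a$ and by $b$, and followed by $b$ and by $a$.

## 9. At most $24\chi$ forbidden words across one position

Statement (B) is the case $v=w'$ of the following, since by (2) all MFWs occurring in $w'$ do so across $p$.

**Proposition B.** Let $v$ be a word and $p$ a position of $v$ with $v[p]\in L$. Then at most $24\chi$ MFWs of $w$ have an occurrence in $v$ that contains $p$.

Lemmas 3 and 4 give at once a bound for MFWs with cores $P$ of one length: distinct MFWs $yPa$ with cores of length $n$ involve at most $\chi$ words $P$. But the MFWs at $p$ can have many different lengths, and summing over lengths loses a factor we cannot afford. The natural repair is to cut all cores to a common length $N$: suffixes of right special words are right special, so the cut cores are at most $\chi$ different words. This repair stops at one point: different MFWs may have the same cut core. When that happens, one word of length $N$ occurs at two nearby positions, so it is periodic with a short period. The proof exploits this periodicity: all such collisions live in a single run with one period $\pi$. A forbidden word that sticks out of the run to the left can be identified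 by where the run begins inside it. A forbidden word that does not stick out is determined, within its group, by the run.

**Step 1. Ordering the forbidden words.** Let there be $D$ such MFWs. Each has length at least $2$, because an MFW of length $1$ at $p$ would be $v[p]\in L$. For each, choose one occurrence $[l,r]\ni p$ in $v$. The intervals of distinct MFWs are not nested, since no MFW is a proper factor of another and equal intervals carry equal words. So we can number the MFWs $M_1,\dots,M_D$ with
$$l_1<\dots<l_D\le p\le r_1<\dots<r_D .$$
Put $x_k=p-l_k$, which is strictly decreasing and $\ge0$, and $y_k=r_k-p$, which is strictly increasing and $\ge0$. The core of $M_k$ is $P_k=v[l_k+1..r_k-1]$, of length $n_k=x_k+y_k-1$. By Lemma 4, $P_k$ is left and right special in $\hat w$ and $n_k\le|w|-1$.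

**Step 2. One half by symmetry, and a common length $N$.** Let $H_1=\{k:x_k\ge y_k\}$. Since $x_k-y_k$ is strictly decreasing, $H_1=\{1,\dots,k_0\}$ is an initial segment. We show $|H_1|\le12\chi$. The argument uses only these facts: the $M_k$ are distinct and none is a factor of another, their intervals contain $p$, their cores are left and right special, and $\hat w$ has at most $\chi$ left special and at most $\chi$ right special factors of each length $n\le|w|-1$. All of this is unchanged if every word is reversed, with $\chi$ still denoting the number $\chi(w)$. Reversal exchanges $x_k$ and $y_k$, so the remaining indices (those with $y_k>x_k$) also number at most $12\chi$. This gives $D\le24\chi$.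

If $k_0\le1$ there is nothing to prove. Let $k_0\ge2$ and put $N=x_{k_0}$. Then $N\ge y_{k_0}\ge k_0-1\ge1$. For $k\le k_0$ we have $x_k\ge N+k_0-k$ and $y_k\ge k-1$ by strict monotonicity, so
$$n_k\ge N+k_0-2\ge N,\qquad 0\le y_k\le N .$$

**Step 3. Right ends close together, and groups.** Partition $[0,N]$ into $[0,\tfrac N3]$, $(\tfrac N3,\tfrac{2N}3]$, $(\tfrac{2N}3,N]$. It suffices to show that for each part $I$ the set $\mathcal K=\{k\in H_1:y_k\in I\}$ has at most $4\chi$ elements. For $k,k'\in\mathcal K$ we have
$$|r_k-r_{k'}|\le N/3.\qquad(3)$$
Let $Q_k=v[r_k-N..r_k-1]$, the suffix of $P_k$ of length $N$ (recall $n_k\ge N$). It is right special, and $N\le n_k\le|w|-1$, so by Lemma 3 at most $\chi$ different words $Q_k$ occur. Group $\mathcal K$ by the word $Q_k$. There are at most $\chi$ groups, so the largest elements of the groups number at most $\chi$. Let $\mathcal K'$ be the set of all other elements. It remains to show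
$$|\mathcal K'|\le3\chi ,$$
and we may assume $\mathcal K'\ne\emptyset$.

**Step 4. All collisions lie in one run.** We show that the groups with at least two elements share one period. In such a group the word $Q$ occurs at two positions at distance $d$ with $1\le d\le N/3$, by (3). So $d$ is a period of $Q$ and the minimal period of $Q$ is at most $N/3$.

Take two windows $[r_k-N,r_k-1]$ and $[r_{k'}-N,r_{k'}-1]$ belonging to such groups, the same or different, and let $\pi,\pi'$ be the minimal periods of $Q_k,Q_{k'}$. By (3) the windows overlap in a word $O$ with $|O|\ge2N/3\ge\pi+\pi'$. It has periods $\pi$ and $\pi'$, so by Fine–Wilf it has period $g=\gcd(\pi,\pi')$. Now $O$ is a factor of $Q_k$ of length at least $\pi$, $Q_k$ has period $\pi$, and $g\mid\pi$; by (P1), $Q_k$ has period $g$. By minimality $\pi=g$. Likewise $\pi'=g$. So all these windows have the same minimal period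
$$\pi\le N/3 .$$

Their union is an interval on which $v$ has period $\pi$. Indeed, let $[\alpha,\beta]$ be the leftmost and $[\alpha',\beta']$ the rightmost window. They have equal length and overlap, so the union of all windows is $[\alpha,\beta']$. Let $t,t+\pi\in[\alpha,\beta']$. If $t+\pi\le\beta$, both lie in the first window. Otherwise $t\ge\beta-\pi+1\ge\alpha'$, because the overlap has at least $\pi$ positions, and both lie in the last window. In either case $v[t]=v[t+\pi]$.

Let $[B,E]$ be the maximal interval containing this union on which $v$ has period $\pi$, obtained by extending the union to the left and to the right as long as the period persists. If $B>1$, then $v[B-1]\neq v[B-1+\pi]$; otherwise $[B-1,E]$ would also have period $\pi$.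

Let $k\in\mathcal K'$. Its window belongs to a group with at least two elements, so $B\le r_k-N$. There is a larger $k'$ in the same group, and its window ends at $r_{k'}-1$, so $r_k\le r_{k'}-1\le E$. Hence
$$B\le r_k-N\quad\text{and}\quad r_k\le E\qquad\text{for all }k\in\mathcal K'.\qquad(4)$$
This is why the largest elements of the groups were set aside: now the whole right end of $M_k$, including its last letter, is inside the run. We split $\mathcal K'$ according to the left end.

**Step 5. Forbidden words inside the run: at most $\chi$.** Let $l_k\ge B$. By (4), $M_k=v[l_k..r_k]$ lies in $[B,E]$. Suppose $k\ne k'$ are two such elements in the same group, and put $d=|r_k-r_{k'}|\le N/3$. Then $Q_k=Q_{k'}$ has length $N$, minimal period $\pi$, and also period $d$, with $\pi+d\le N$. So $\pi\mid d$. Thus $M_k$ and $M_{k'}$ are factors of the $\pi$-periodic word $v[B..E]$ that end at positions congruent modulo $\pi$. Comparing letters from the right, one of them is a suffix of the other. As both are MFWs, they are equal, a contradiction. So there is at most one such $k$ per group, and at most $\chi$ in total.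

For all other $k\in\mathcal K'$ we have $l_k<B$. Then $B\ge2$, so $v[B-1]\ne v[B-1+\pi]$. Put $o_k=B-1-l_k\ge0$. The $o_k$ are pairwise distinct, because the $l_k$ are.

**Step 6. The run begins early in the core: at most $\chi$.** Let $l_k<B$ and $o_k\le N-\pi$. We cut the core to length $N$ from the other side. Let $Z_k=v[l_k+1..l_k+N]$, the prefix of $P_k$ of length $N$; it is left special. We have $l_k+N\le l_k+n_k=r_k-1\le E$. Position $B-1$ of $v$ is index $o_k$ of $Z_k$, where index $0$ means just before $Z_k$. All later positions of $Z_k$ lie in $[B,E]$.

So for $t>o_k$ with $t+\pi\le N$ we have $Z_k[t]=Z_k[t+\pi]$. If $o_k\ge1$, then $Z_k[o_k]=v[B-1]\neq v[B-1+\pi]=Z_k[o_k+\pi]$, where $o_k+\pi\le N$. Hence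
$$o_k=\max\{t\in[1,N-\pi]:Z_k[t]\ne Z_k[t+\pi]\},$$
or $o_k=0$ if this set is empty. So the word $Z_k$ determines $o_k$. Since the $o_k$ are distinct, the $Z_k$ are pairwise distinct left special words of length $N$. By Lemma 3 there are at most $\chi$ such $k$.

**Step 7. The run begins late in the core: at most $\chi$.** Let $l_k<B$ and $o_k>N-\pi$, so $o_k>2N/3$. The prefix of length $N$ may now miss the defect at $B-1$, or the position $B-1+\pi$ that reveals it. We therefore look from the right, with a longer common length. Put $e_k=r_k-B$. By (4), $e_k\ge N$. The $e_k$ are pairwise distinct, and
$$n_k=r_k-l_k-1=e_k+o_k .$$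
If there are such $k$, let $e^*$ be the maximum of $e_k$ over them and $m=e^*+1$. By (3), $e^*-e_k\le N/3<o_k$. Hence $e_k<m\le e_k+o_k=n_k$.

So $P_k$ has a suffix of length $m$, namely $v[r_k-m..r_k-1]$, and it is right special. It contains position $B-1$, because $m\ge e_k+1$ means $r_k-m\le B-1$. It contains position $B-1+\pi$, because $e_k\ge N\ge\pi$ means $B-1+\pi\le r_k-1$. All its positions $\ge B$ lie in $[B,E]$ by (4). Therefore the last position $t$ such that $t,t+\pi$ both lie in this window and $v[t]\ne v[t+\pi]$ is $t=B-1$. Its distance from the right end $r_k-1$ of the window is $e_k$. So the word determines $e_k$, and these right special words of common length $m\le n_k\le|w|-1$ are pairwise distinct. By Lemma 3 there are at most $\chi$ such $k$.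

**Step 8. Adding up.** Steps 5, 6, 7 give $|\mathcal K'|\le3\chi$. With the largest elements of the groups, $|\mathcal K|\le4\chi$. Over the three parts, $|H_1|\le12\chi$, and by symmetry $D\le24\chi$. $\square$

*Conclusion of the proof of Theorem 1.* If $c\notin L$, Step 4 of Section 7 gives $\chi(UcV)\le\chi+2\le289\chi$. If $c\in L$, then (A) and (B) give $\chi(UcV)\le\chi+12\cdot24\,\chi=289\,\chi$. $\blacksquare$

## 10. Several junctions: many edits and block operations

**Theorem 2.** Let $w$ have at least two distinct letters, $m\ge1$, and $w'=U_0c_1U_1c_2\cdots c_mU_m$ with all $U_i\in F(w)$ (possibly empty) and $c_i$ arbitrary letters. Then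
$$\chi(w')\le\bigl(1+24m\,(14+4\log_2m)\bigr)\chi(w).$$

**Consequence.** If $w'$ is obtained from $w$ by $k\ge1$ operations from $\{\mathtt{ins},\mathtt{del},\mathtt{sub},\mathcal R\}$, then $\chi(w')=O(k\log(k+1))\,\chi(w)$.

*Proof of the consequence.* Start from $w=U_0$, with $m=0$. Each operation keeps the form of Theorem 2 and raises $m$ by at most $1$:

- An insertion splits some $U_i$ by a new letter (possibly at an end of $U_i$).
- A substitution splits some $U_i$ or changes some $c_i$.
- A deletion of a letter of $U_i=xdy$ leaves two factors $x,y$ next to each other; a deletion of $c_i$ removes a separator and makes $U_{i-1},U_i$ adjacent.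
- A rotation cuts some $U_i=xy$ and makes $U_m$ and $U_0$ adjacent.

In the last two cases at most one adjacency $UU'$ without a separator is created. If $U\ne\varepsilon$, take its last letter as the separator; if $U=\varepsilon$, drop it. After $k$ operations $m\le k$. If $m\ge1$, Theorem 2 applies and its bound increases with $m$. If $m=0$, then $w'\in F(w)$ and $\chi(w')\le\chi(w)$ by (1). $\square$

In the same way a concatenation of $m+1$ factors of $w$ has the form of Theorem 2 with at most $m$ separators, so block deletions, block moves and block copies are covered.

*Proof of Theorem 2.* We repeat Section 7 with several junctions. Only Type III needs a new argument, because the occurrences of one MFW are no longer all near one position.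

**Step 1. Forbidden words per junction.** Let $p_1<\dots<p_m$ be the positions of $c_1,\dots,c_m$. Every occurrence in $w'$ of a word not in $L$ contains some $p_i$. Let $\mathcal D_i$ be the set of MFWs having an occurrence in $w'$ that contains $p_i$. Then $|\mathcal D_i|\le24\chi$: if $w'[p_i]\notin L$, that letter is an MFW and is the only element of $\mathcal D_i$; otherwise use Proposition B with $v=w'$, $p=p_i$. For an MFW $M$ occurring in $w'$ let $s_M=|\{i:M\in\mathcal D_i\}|$, so $1\le s_M\le m$. Then
$$\sum_Ms_M=\sum_i|\mathcal D_i|\le24m\chi.\qquad(5)$$
Let $A$ again be the set of supermaximal right-extensions of $w'$ not in $E(w)$. As before it suffices to bound $|A|$, since at most $\chi$ supermaximal right-extensions of $w'$ lie in $E(w)$. Types and assigned MFWs are as in Section 7.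

**Step 2. Types I and II.** For each element fix an occurrence of $xa$ (Type II) or of $xb$ (Type I), and choose $i$ such that $p_i$ lies in the occurrence of the suffix $M$. For each pair $(i,M)$ with $M\in\mathcal D_i$, Lemma 2 gives three words. The arguments of Section 7 then give at most $3$ elements of each type per pair. So $M$ receives at most $6s_M$ elements of Types I and II.

**Step 3. Final occurrences.** This prepares Type III. Fix $M$ with minimal period $\pi$, and let $K$ be the word of its last $\pi$ letters. Call an occurrence of $M$ in $w'$ ending at $e$ *nonfinal* if $M$ also ends at $e+\pi$, and *final* otherwise. Among the occurrences containing a given $p_i$, with ends $e_1<\dots<e_h$, a final one has index $h$ or an index $k$ with $k+1$ bad. So by Lemma 1 at most two of them are final. The last occurrence of $M$ in $w'$ is final. Hence the number $f$ of final occurrences of $M$ satisfies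
$$1\le f\le2s_M\le2m .$$
After a nonfinal occurrence comes $K$. Let $xa=gMza$ be of Type III with indicated $M$. If the indicated $M$ is nonfinal in some occurrence of $xa$, then $|z|<\pi$ (otherwise $x$ would contain a later-ending occurrence of $M$) and $za$ is a prefix of $K$. The same holds for $xb$.

For a word $u$ let $\Theta_u$ be the set of final occurrences of $M$ such that, if $e$ is the end, $u$ is a prefix of $w'[e+1..|w'|]$. We bound the number of Type III elements with given data $(M,z,a)$ and sum over $z$ and $a$. Every such $xa$ has a partner $xb\in F(w')$ with $b\ne a$.

**Step 4 ($\alpha$). A nonfinal occurrence of $M$ exists and $z$ is a proper prefix of $K$.** Put $a^\circ=K[|z|+1]$.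

For $a\ne a^\circ$ the indicated $M$ in an occurrence of $xa$ is final, since otherwise $za$ would be a prefix of $K$. So $xa$ is a suffix of $w'[1..e+|z|+1]$ for the end $e$ of some element of $\Theta_{za}$. This gives at most $|\Theta_{za}|$ elements.

For $a=a^\circ$ the partner $xb$, with $b\ne a^\circ$, has a final indicated $M$. So $x$ is a suffix of $w'[1..e+|z|]$ for the end $e$ of some element of $\Theta_{zb}$, and $xa^\circ$ is a suffix of that word followed by $a^\circ$. This gives at most $\sum_{b\ne a^\circ}|\Theta_{zb}|$ elements.

In total, for this $z$, there are at most $2\sum_{b\ne a^\circ}|\Theta_{zb}|$ elements. Now sum over $z$. A final occurrence with end $e$ lies in $\Theta_{zb}$, with $z$ a proper prefix of $K$ and $zb$ not a prefix of $K$, for at most one word $zb$: there $z$ must be the longest common prefix of $K$ and $w'[e+1..|w'|]$. So the sum over all $z$ of this kind is at most $2f$.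

**Step 5 ($\beta$). All other $z$.** Here the indicated $M$ is final in both the occurrence of $xa$ and that of $xb$, because a nonfinal one would put $z$ into case ($\alpha$). Let $a^*$ be a letter maximizing $|\Theta_{za^*}|$. As in ($\alpha$), each $a\ne a^*$ yields at most $|\Theta_{za}|$ elements, and $a^*$ yields, through the partners, at most $\sum_{b\ne a^*}|\Theta_{zb}|$. In total there are at most $2\sum_{b\ne a^*}|\Theta_{zb}|$ elements for this $z$.

For $b\ne a^*$ the sets $\Theta_{zb}$ and $\Theta_{za^*}$ are disjoint subsets of $\Theta_z$, and the second is at least as large. So $|\Theta_{zb}|\le\frac12|\Theta_z|$. A fixed final occurrence is counted only for words $z$ that are prefixes of what follows it. List these $z$ by increasing length, as $z_1,z_2,\dots$, with $z_jb_j$ the word for which it is counted. Then $\Theta_{z_{j+1}}\subseteq\Theta_{z_jb_j}$, so $|\Theta_{z_{j+1}}|\le|\Theta_{z_jb_j}|\le\frac12|\Theta_{z_j}|$. These sets start with size at most $f$, and the last $\Theta_{z_jb_j}$ still contains the occurrence. So the number of counted $z$ is at most $\log_2f$. Summing over $z$ gives at most $2f\log_2f$ elements.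

**Step 6. Adding up.** Type III contributes for $M$ at most
$$2f(1+\log_2f)\le4s_M\bigl(1+\log_2(2m)\bigr)=4s_M(2+\log_2m).$$
With Step 2 and (5),
$$|A|\le\sum_Ms_M\,(6+8+4\log_2m)\le24m\chi\,(14+4\log_2m),$$
and $\chi(w')\le\chi+|A|$. $\blacksquare$

## 11. Ratio two for each of the four operations

**Proposition C.** For every $j\ge2$, the word $w'_j=a(ab)^jb$ has $\chi(w'_j)=4$. It is obtained by one operation from each of the following words, all with $\chi=2$:

- $(ab)^jb$, by insertion (prepend $a$);
- $(ab)^{j+1}b$, by deletion of its second letter;
- $b(ab)^jb$, by substitution of its first letter by $a$;
- $(ab)^jba$, by rotation (last letter to the front).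

Hence for each operation the multiplicative sensitivity lies in $[2,289]$, and ratio $2$ is attained by arbitrarily long strings.

*Proof.* All words are over $\{a,b\}$, so a word is right-maximal exactly when it is followed by $a$ somewhere and by $b$ somewhere.

**Step 1. The target word.** A right-maximal word ending in $a$ must be followed by $a$ somewhere. The factor $aa$ occurs in $w'_j$ only at the beginning, so the word is $a$. It is indeed right-maximal, with right-extensions $aa,ab$.

A right-maximal word ending in $b$ must be followed by $b$ somewhere. The factor $bb$ occurs only at the end, so the word is a suffix of $a(ab)^j$. It must also be followed by $a$, so it is a suffix of $a(ab)^i$ for some $1\le i<j$. The longest common suffix of $a(ab)^i$ and $a(ab)^j$ is $(ab)^i$: before it stands $a$ in the first word and $b$ in the second. The longest possibility is $i=j-1$. So the right-maximal words are $a$ and the suffixes of $(ab)^{j-1}$, including $\varepsilon$.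

The right-extensions are $aa$, $ab$, and each suffix of $(ab)^{j-1}$ followed by $a$ or by $b$. The supermaximal ones are $(ab)^{j-1}a$, $(ab)^{j-1}b$, $aa$, $ab$: no other right-extension ends in $aa$ or $ab$, because $a$ is the only right-maximal word ending in $a$; the words $a,b$ are proper suffixes of $aa,ab$; and the remaining ones are proper suffixes of $(ab)^{j-1}a$ or $(ab)^{j-1}b$. So $\chi(w'_j)=4$.

**Step 2. The four source words.** In all four, $a$ is never followed by $a$, so no word ending in $a$ is right-maximal. The factor $bb$ occurs exactly once. So a nonempty right-maximal word is a suffix of the prefix that ends at the first $b$ of $bb$, and it also ends at another $b$ that is followed by $a$.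

- $(ab)^tb$ with $t\ge2$ (the cases $t=j$ and $t=j+1$): common suffixes of $(ab)^t$ and $(ab)^i$ with $1\le i<t$. These are the suffixes of $(ab)^{t-1}$.
- $b(ab)^jb$: common suffixes of $b(ab)^j$ and $b(ab)^i$ with $0\le i<j$. Here $b(ab)^i$ is itself a suffix of $b(ab)^j$, so these are the suffixes of $b(ab)^{j-1}$.
- $(ab)^jba$: common suffixes of $(ab)^j$ and $(ab)^i$ with $1\le i<j$, that is, the suffixes of $(ab)^{j-1}$. The last $b$, which is also followed by $a$, ends the prefix $(ab)^jb$; its longest common suffix with $(ab)^j$ is $b$, which adds nothing.

In each case the right-maximal words are exactly the suffixes of one nonempty word $y$, including $\varepsilon$, each followed by $a$ and by $b$. The supermaximal right-extensions are $ya$ and $yb$, so $\chi=2$.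

**Step 3. The interval.** The ratio is $4/2=2$ for each operation and every $j\ge2$, and the Corollary in Section 3 gives the upper bound $289$. $\square$

The optimal constant in $[2,289]$ is not determined by these arguments.
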